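\title{Counting the lifts of a Brauer character with a given vertex pair}

\begin{abstract}
Let $p$ be an odd prime, let $G$ be a finite $p$-solvable group, and let $\varphi$ be an irreducible $p$-Brauer character of $G$ with vertex $Q$. Every ordinary irreducible character that lifts $\varphi$ has a vertex pair $(Q,\delta)$, where $\delta$ is a linear character of $Q$ determined up to $\mathbf{N}_G(Q)$-conjugacy. We prove the conjecture of Cossey and Lewis that the number of lifts of $\varphi$ with vertex pair $(Q,\delta)$ is at most $|\mathbf{N}_G(Q):\mathbf{N}_G(Q,\delta)|$. It follows that $\varphi$ has at most $|Q:Q'|$ lifts, and examples show that both bounds are attained. The proof is an induction by Clifford theory. At a chief factor of $p$-power order the Clifford correspondents of the lifts may reduce to different Brauer characters, and we bound the number of these by the Green correspondence.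
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, groups are finite, $p$ is a prime, and $k$ is an algebraically closed field of characteristic $p$. We write $\operatorname{Irr}(G)$ for the set of complex irreducible characters of $G$ and $\operatorname{IBr}(G)$ for the set of irreducible Brauer characters, that is, the Brauer characters of the simple $kG$-modules. Brauer characters are complex class functions on the $p$-regular elements, the elements of order prime to $p$. The restriction $\chi^0$ of an ordinary character $\chi$ to the $p$-regular elements is a sum of irreducible Brauer characters, and $\chi\in\operatorname{Irr}(G)$ is a \emph{lift} of $\varphi\in\operatorname{IBr}(G)$ if $\chi^0=\varphi$. The group $G$ is \emph{$p$-solvable} if each of its chief factors is a $p$-group or a $p'$-group (a group of order prime to $p$). By the Fong--Swan theorem, every irreducible Brauer character of a $p$-solvable group has a lift.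

How many lifts can $\varphi$ have? If $G$ is a $p'$-group, then $\operatorname{IBr}(G)=\operatorname{Irr}(G)$ and there is exactly one. If $G$ is a $p$-group, then the trivial module is the only simple module, the identity is the only $p$-regular element, and the lifts are the $|G:G'|$ linear characters of $G$. One invariant accounts for both answers. A \emph{vertex} of $\varphi$, in the sense of Green, is a subgroup $Q$ that is minimal with the property that the simple module affording $\varphi$ is a direct summand of a module induced from $Q$; the vertices form one conjugacy class of $p$-subgroups. In the first case $Q=1$, in the second $Q=G$, and in both the number of lifts is $|Q:Q'|$. This suggests attaching to each lift a linear character of $Q$ and asking how many lifts can share it. The attachment goes through special characters.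

\begin{definition}\label{def:vertexpair}
Let $G$ be $p$-solvable. The \emph{determinantal order} of a character $\theta$ is the order of the linear character $\det\theta$.
\begin{enumerate}
\item[(i)] A character $\alpha\in\operatorname{Irr}(G)$ is \emph{$p$-special} if $\alpha(1)$ is a power of $p$ and, for every subnormal subgroup $S$ of $G$, every irreducible constituent of $\alpha_S$ has determinantal order a power of $p$. It is \emph{$p'$-special} if the same holds with ``prime to $p$'' in place of ``a power of $p$''.
\item[(ii)] A character $\gamma\in\operatorname{Irr}(G)$ is \emph{factorable} if $\gamma=\alpha\beta$ with $\alpha$ $p$-special and $\beta$ $p'$-special. The factors are unique, and $\gamma_p:=\alpha$ is the \emph{$p$-special factor} of $\gamma$.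
\item[(iii)] A pair $(Q,\delta)$ is a \emph{vertex pair} of $\chi\in\operatorname{Irr}(G)$ if there are a subgroup $W\le G$ and a factorable $\gamma\in\operatorname{Irr}(W)$ such that $\gamma^G=\chi$, $Q$ is a Sylow $p$-subgroup of $W$, and $(\gamma_p)_Q=\delta$.
\end{enumerate}
\end{definition}

For example, every irreducible character of a $p$-group is $p$-special; a linear character is $p$-special exactly when its order is a power of $p$, and $p'$-special exactly when its order is prime to $p$; so every linear character is factorable. The group $G$ acts on pairs by $(Q,\delta)^g=(Q^g,\delta^g)$, where $Q^g=g^{-1}Qg$ and $\delta^g(x^g)=\delta(x)$. Replacing $(W,\gamma)$ by $(W^g,\gamma^g)$ in (iii) shows that every conjugate of a vertex pair of $\chi$ is a vertex pair of $\chi$. For lifts in odd characteristic there are no others; we use the following theorem of Cossey and Lewis without proof.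

\begin{theorem}[Cossey--Lewis]\label{thm:CL}
Let $G$ be $p$-solvable with $p>2$, and let $\chi\in\operatorname{Irr}(G)$ be a lift of some irreducible Brauer character. Then all vertex pairs of $\chi$ are $G$-conjugate, and $\delta$ is linear in each vertex pair $(Q,\delta)$ of $\chi$.
\end{theorem}

For $\varphi\in\operatorname{IBr}(G)$ let $L_\varphi(Q,\delta)$ be the set of lifts of $\varphi$ that have $(Q,\delta)$ as a vertex pair, and let $\mathbf{N}_G(Q,\delta)$ be the stabilizer of $\delta$ in $\mathbf{N}_G(Q)$. Cossey and Lewis conjectured the inequality in the next theorem; we take the problem from \cite{ZCJ}. Our main result is that the conjecture holds.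

\begin{theorem}\label{thm:main}
Let $G$ be $p$-solvable with $p>2$, let $\varphi\in\operatorname{IBr}(G)$ have vertex $Q$, and let $\delta$ be a linear character of $Q$. Then
\[
|L_\varphi(Q,\delta)|\le|\mathbf{N}_G(Q):\mathbf{N}_G(Q,\delta)|.
\]
\end{theorem}

The right side is the size of the $\mathbf{N}_G(Q)$-orbit of $\delta$. In particular, an $\mathbf{N}_G(Q)$-invariant $\delta$ belongs to at most one lift. Adding up the orbits gives the bound suggested by the two extreme cases.

\begin{corollary}\label{cor:total}
Let $G$ be $p$-solvable with $p>2$, and let $\varphi\in\operatorname{IBr}(G)$ have vertex $Q$. Then $\varphi$ has at most $|Q:Q'|$ lifts.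
\end{corollary}

Here is why the size of the orbit is the bound to expect. Let $\chi=\gamma^G$ be a lift of $\varphi$, with $\gamma=\alpha\beta$ a factorable character of $W$ and $\delta=\alpha_Q$ as in Definition~\ref{def:vertexpair}. By Theorem~\ref{thm:CL}, $\alpha$ is linear, so its order is a power of $p$ and it is trivial on $p$-regular elements. Hence $\varphi=(\beta^0)^G$: the factor $\alpha$ is what reduction modulo $p$ forgets, and $\delta$ records it. Now keep $W$ and $\beta$ and let $\alpha'$ run through the linear characters of $W$ of $p$-power order. Each $(\alpha'\beta)^G$ reduces to $\varphi$, so it is a lift, with vertex pair $(Q,\alpha'_Q)$; and $\alpha'$ is determined by $\alpha'_Q$ (see (S5) in Section~\ref{sec:pairs}). By Theorem~\ref{thm:CL}, $(\alpha'\beta)^G$ lies in $L_\varphi(Q,\delta)$ only if $\alpha'_Q$ lies in the $\mathbf{N}_G(Q)$-orbit of $\delta$. So the lifts that come from one pair $(W,\beta)$ obey the bound. Theorem~\ref{thm:main} asserts it for all lifts together, although nothing in the definitions makes different lifts share a pair $(W,\beta)$.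

The proof is by induction on $|G|$. We find a normal subgroup $M$ and a character of $M$ that lies under every member of $L_\varphi(Q,\delta)$ and has a proper stabilizer $T$, and we replace each lift by its Clifford correspondent in $T$. The correspondents are again lifts, but two things can vary among them: the Brauer character of $T$ that they lift, and the $T$-class of their vertex pair. The point is that only one of the two varies at a time, and that its variation can be counted. Section~\ref{sec:example} shows both situations in the dihedral group of order $30$. Section~\ref{sec:modules} bounds the number of Brauer characters of $T$ with vertex $Q$ that induce $\varphi$, and Section~\ref{sec:pairs} locates vertex pairs relative to a normal subgroup. Section~\ref{sec:proof} proves Theorem~\ref{thm:main}, Section~\ref{sec:sharp} contains the corollary and the examples of equality, and Section~\ref{sec:hyp} discusses the hypotheses.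

\section{The dihedral group of order 30}\label{sec:example}

Let $p=3$ and let $G=A\rtimes\langle s\rangle$ be dihedral of order $30$, where $A=Q\times R$ with $Q=\langle a\rangle$ of order $3$ and $R=\langle b\rangle$ of order $5$, and the involution $s$ inverts $A$. Let $\omega\in\operatorname{Irr}(Q)$ and $\lambda\in\operatorname{Irr}(R)$ be given by $\omega(a)=e^{2\pi i/3}$ and $\lambda(b)=\zeta=e^{2\pi i/5}$. The irreducible characters of $G$ of degree $2$ are the $\mu^G$ with $1\ne\mu\in\operatorname{Irr}(A)$; the character $\mu^G$ vanishes off $A$ and restricts to $\mu+\bar\mu$ on $A$, so $\mu^G=\mu_1^G$ if and only if $\mu_1\in\{\mu,\bar\mu\}$.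

The character $\chi_0=(1\times\lambda)^G$ has $Q$ in its kernel, so it is an irreducible character of the $3'$-group $G/Q$, and $\varphi=\chi_0^0$ is an irreducible Brauer character of $G$. Its degree $2$ is prime to $3$, so its vertex is the Sylow $3$-subgroup $Q$ (see (M5) in Section~\ref{sec:modules}). The $3$-regular elements of $G$ are the elements of $R$ and the reflections. Hence $(\delta\times\lambda^j)^G$, with $\delta\in\operatorname{Irr}(Q)$, lifts $\varphi$ if and only if $\lambda^j+\lambda^{-j}=\lambda+\lambda^{-1}$, that is, $j\equiv\pm1\pmod 5$. This gives six characters of $A$, in three conjugate pairs, and so three lifts: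
\[
\begin{array}{c|c|c}
\text{lift} & \text{induced from} & \text{vertex pairs}\\ \hline
\chi_0 & 1\times\lambda,\quad 1\times\bar\lambda & (Q,1)\\
\chi_1 & \omega\times\lambda,\quad \bar\omega\times\bar\lambda & (Q,\omega),\ (Q,\bar\omega)\\
\chi_2 & \bar\omega\times\lambda,\quad \omega\times\bar\lambda & (Q,\omega),\ (Q,\bar\omega)
\end{array}
\]
The vertex pairs come from $W=A$, where $\delta\times\lambda^{\pm1}$ has $3$-special factor $\delta\times1$, and by Theorem~\ref{thm:CL} there are no others. So $L_\varphi(Q,\omega)=\{\chi_1,\chi_2\}$. A vertex pair does not determine the lift, and the number $2$ equals $|\mathbf{N}_G(Q):\mathbf{N}_G(Q,\omega)|=|G:A|$. The total number of lifts is $3=|Q:Q'|$.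

The bound $|L_\varphi(Q,\omega)|\le2$ can be seen by descending to $A$ in two ways, through either minimal normal subgroup.

\emph{Through the $3'$-group $R$.} Every lift restricts to $R$ as $\varphi$ does, namely as $\lambda+\bar\lambda$. So every lift lies over $\lambda$, whose stabilizer is $A$, and is induced from a unique character of $A$ over $\lambda$. For $\chi_1$ and $\chi_2$ these are $\omega\times\lambda$ and $\bar\omega\times\lambda$. They lift the \emph{same} Brauer character of $A$, but their vertex pairs $(Q,\omega)$ and $(Q,\bar\omega)$ are no longer conjugate in $A$. The $G$-orbit $\{\omega,\bar\omega\}$ has split into two $A$-orbits of size $1$, and each carries at most one lift by the theorem for $A$.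

\emph{Through the $3$-group $Q$.} The Brauer character $\varphi$ says nothing about the restriction of a lift to $Q$, but the vertex pair does: every member of $L_\varphi(Q,\omega)$ lies over $\omega$. The stabilizer is again $A$, and the characters of $A$ over $\omega$ that induce $\chi_1$ and $\chi_2$ are $\omega\times\lambda$ and $\omega\times\bar\lambda$. Now the vertex pair $(Q,\omega)$ is the \emph{same}, but the Brauer characters of $A$ are different. The theorem for $A$ gives at most one lift for each Brauer character $\eta$ of $A$ with $\eta^G=\varphi$, and it remains to count these $\eta$. Each is a constituent of $\varphi_A$ of degree $\varphi(1)/2$, so there are at most two.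

The first descent becomes Case 1 of the proof and the second becomes Case 2. In general the degree count at the end gives $|G:T|$ for a descent from $G$ to $T$, whereas the induction needs $|\mathbf{N}_G(Q):\mathbf{N}_T(Q)|$. The two agree here because $Q$ is normal. The next section closes the gap.

\section{Brauer characters with vertex $Q$ that induce $\varphi$}\label{sec:modules}

In this section $G$ is an arbitrary finite group and $p$ is any prime. Modules are finitely generated, $X^G$ denotes induction, $X_H$ restriction, $X^x$ the conjugate $kH^x$-module of a $kH$-module $X$, and $X\mid Y$ means that $X$ is isomorphic to a direct summand of $Y$. The Brauer character of a module is the sum of the Brauer characters of its composition factors, and the irreducible Brauer characters are linearly independent; hence a module whose Brauer character is $\varphi\in\operatorname{IBr}(G)$ is the simple module affording $\varphi$. If $X$ affords $\eta$, then $X^G$ affords $\eta^G$, which is given by the usual induction formula. We use the following standard facts.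

\begin{enumerate}
\item[(M1)] (Krull--Schmidt.) The decomposition of a module into indecomposable summands is unique up to isomorphism and order. Thus an indecomposable summand of $Y_1\oplus Y_2$ is a summand of $Y_1$ or of $Y_2$, and if $X_1,\dots,X_r$ are pairwise non-isomorphic indecomposable summands of $Y$, then $X_1\oplus\dots\oplus X_r\mid Y$.
\item[(M2)] (Mackey.) If $H,K\le G$ and $X$ is a $kH$-module, then $(X^G)_K\cong\bigoplus_x\bigl((X^x)_{H^x\cap K}\bigr)^K$, where $x$ runs over representatives of the double cosets $HxK$. In particular $X\mid(X^G)_H$.
\item[(M3)] (Vertices.) A $kG$-module $V$ is \emph{relatively $H$-projective} if $V\mid X^G$ for some $kH$-module $X$; equivalently, $V\mid(V_H)^G$. If $V$ is indecomposable, its vertices are the minimal such $H$. They form a conjugacy class of $p$-subgroups, and $V$ is relatively $H$-projective if and only if $H$ contains a vertex of $V$.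
\item[(M4)] (Sources.) If $V$ is indecomposable with vertex $Q$, there is an indecomposable $kQ$-module $S$ with $V\mid S^G$. The vertex of $S$ is $Q$, since a smaller vertex would make $V$ relatively projective for a proper subgroup of $Q$.
\item[(M5)] If $V$ is indecomposable of dimension prime to $p$, its vertices are the Sylow $p$-subgroups of $G$.
\item[(M6)] (Green correspondence.) Let $Q$ be a $p$-subgroup of $G$. There is a bijection $V\mapsto f_GV$ from the isomorphism classes of indecomposable $kG$-modules with vertex $Q$ to those of indecomposable $k\mathbf{N}_G(Q)$-modules with vertex $Q$, such that $f_GV\mid V_{\mathbf{N}_G(Q)}$ and $(f_GV)^G\cong V\oplus Y$, where every indecomposable summand of $Y$ has vertices of order less than $|Q|$. For $Q\le T\le G$ we write $f_T$ for the correspondence between $T$ and $\mathbf{N}_T(Q)$.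
\end{enumerate}

Let $T\le G$ and let $E_1,\dots,E_r$ be pairwise non-isomorphic simple $kT$-modules that induce the same simple $kG$-module $V$. By (M2) each $E_i$ is a summand of $V_T$, of dimension $\dim V/|G:T|$, and (M1) gives $r\le|G:T|$. To improve $|G:T|$ to $|\mathbf{N}_G(Q):\mathbf{N}_T(Q)|$ we run the same count on Green correspondents. For this we must know that the relation $E_i^G\cong V$ passes to the correspondents, which is Lemma~\ref{lem:green}. First, induction preserves vertices in two situations.

\begin{lemma}\label{lem:vertex}
Let $T\le G$, let $X$ be an indecomposable $kT$-module with vertex $P$, and suppose that $V=X^G$ is indecomposable. Then $P$ is a vertex of $V$.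
\end{lemma}

\begin{proof}
From $X\mid(X_P)^T$ we get $V\mid(X_P)^G$, so $V$ has a vertex $R\le P$ by (M3). Now $X\mid V_T$ and $V\mid(V_R)^G$, so $X\mid((V_R)^G)_T$. By (M2) and (M1), $X$ is a summand of a module induced to $T$ from $R^x\cap T$ for some $x\in G$. Then $R^x\cap T$ contains a $T$-conjugate of $P$, so $|P|\le|R|$ and $R=P$.
\end{proof}

\begin{lemma}\label{lem:normal}
Let $Q$ be a normal $p$-subgroup of a group $D$, let $Q\le B\le D$, and let $Z$ be an indecomposable $kB$-module with vertex $Q$. Then every indecomposable summand of $Z^D$ has vertex $Q$.
\end{lemma}

\begin{proof}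
Choose $S$ as in (M4), so that $Z\mid S^B$ and $Z^D\mid S^D$. Since $Q$ is normal, (M2) shows that $(S^D)_Q$ is a direct sum of conjugates $S^x$ with $x\in D$, and each $S^x$ is an indecomposable $kQ$-module with vertex $Q^x=Q$. By (M1), every indecomposable summand of $(Z^D)_Q$ has vertex $Q$.

Let $U$ be an indecomposable summand of $Z^D$. It is relatively $Q$-projective, so it has a vertex $P\le Q$, and $U\mid(U_P)^D$. Restrict to $Q$. By (M2), $U_Q$ is a summand of a direct sum of modules induced to $Q$ from subgroups $P^x\cap Q=P^x$. So an indecomposable summand of $U_Q$ is relatively $P^x$-projective for some $x$, and it has vertex $Q$ by the first paragraph. Hence $Q\le P^x$, and $P=Q$.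
\end{proof}

\begin{lemma}\label{lem:green}
Let $Q\le T\le G$ with $Q$ a $p$-group, and let $X$ be an indecomposable $kT$-module with vertex $Q$ such that $V=X^G$ is indecomposable. Then $V$ has vertex $Q$ and $(f_TX)^{\mathbf{N}_G(Q)}\cong f_GV$.
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:vertex}. Put $U=(f_TX)^{\mathbf{N}_G(Q)}$ and write $U=U_1\oplus\dots\oplus U_n$ with each $U_j$ indecomposable. We count the indecomposable summands of $U^G=(f_TX)^G$ whose vertices have order $|Q|$, in two ways.

Induce first to $\mathbf{N}_G(Q)$. By Lemma~\ref{lem:normal}, applied to $Q\le\mathbf{N}_T(Q)\le\mathbf{N}_G(Q)$, each $U_j$ has vertex $Q$. So $U_j\cong f_GV_j$ for an indecomposable $kG$-module $V_j$ with vertex $Q$, and by (M6) the summands in question are exactly $V_1,\dots,V_n$.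

Induce first to $T$. By (M6), $(f_TX)^T\cong X\oplus Y$, where each indecomposable summand $Y'$ of $Y$ has a vertex $P'$ with $|P'|<|Q|$. The module $(Y')^G$ is relatively $P'$-projective, so its indecomposable summands have vertices of order at most $|P'|$. Hence in $U^G\cong V\oplus Y^G$ the only summand in question is $V$.

By (M1), $n=1$ and $V_1\cong V$, that is, $U\cong f_GV$.
\end{proof}

\begin{proposition}\label{prop:count}
Let $Q\le T\le G$ and let $\varphi\in\operatorname{IBr}(G)$ have vertex $Q$. The number of $\eta\in\operatorname{IBr}(T)$ that have vertex $Q$ and satisfy $\eta^G=\varphi$ is at most $|\mathbf{N}_G(Q):\mathbf{N}_T(Q)|$.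
\end{proposition}

\begin{proof}
Put $m=|\mathbf{N}_G(Q):\mathbf{N}_T(Q)|$. Let $V$ afford $\varphi$ and let $E_1,\dots,E_r$ afford the distinct such $\eta$. The module $E_i^G$ has Brauer character $\varphi$, so $E_i^G\cong V$, and Lemma~\ref{lem:green} gives $(f_TE_i)^{\mathbf{N}_G(Q)}\cong f_GV$. Therefore $\dim f_TE_i=(\dim f_GV)/m$, and $f_TE_i\mid(f_GV)_{\mathbf{N}_T(Q)}$ by (M2). The modules $f_TE_i$ are indecomposable, and they are pairwise non-isomorphic because $f_T$ is a bijection. By (M1) their direct sum is a summand of $(f_GV)_{\mathbf{N}_T(Q)}$, so $r\,(\dim f_GV)/m\le\dim f_GV$ and $r\le m$.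
\end{proof}

By Lemma~\ref{lem:vertex}, the vertices of any $\eta$ inducing $\varphi$ are $G$-conjugate to $Q$. The proposition counts only those $\eta$ whose vertices are $T$-conjugate to $Q$, so before applying it we shall have to show that the relevant $\eta$ have $Q$ itself as a vertex.

\section{Vertex pairs and normal subgroups}\label{sec:pairs}

From now on all groups are $p$-solvable; this property passes to subgroups. We first recall Clifford theory, which holds in the same form for ordinary and for Brauer characters. Let $M\trianglelefteq G$. The irreducible constituents of the restriction to $M$ of an irreducible character of $G$ form one $G$-orbit. For $\theta\in\operatorname{Irr}(M)$ let $G_\theta$ be its stabilizer, and for $M\le H\le G$ let $\operatorname{Irr}(H|\theta)$ be the set of members of $\operatorname{Irr}(H)$ that \emph{lie over} $\theta$, meaning that $\theta$ is a constituent of their restriction to $M$. Then each member of $\operatorname{Irr}(G_\theta|\theta)$ restricts to a multiple of $\theta$, and induction is a bijection $\operatorname{Irr}(G_\theta|\theta)\to\operatorname{Irr}(G|\theta)$. The preimage of $\chi$ is its \emph{Clifford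 correspondent} over $\theta$. The same statements hold with $\operatorname{IBr}$ in place of $\operatorname{Irr}$.

The next three facts on special characters are from Gajendragadkar \cite{Gaj}.

\begin{enumerate}
\item[(S1)] If $\alpha$ is $p$-special and $\beta$ is $p'$-special, then $\alpha\beta$ is irreducible and determines $\alpha$ and $\beta$. The irreducible constituents of the restriction of a $p$-special ($p'$-special) character to a normal subgroup are $p$-special ($p'$-special).
\item[(S2)] Let $N\trianglelefteq M$ and let $\alpha\in\operatorname{Irr}(N)$ be $p$-special. If $M/N$ is a $p$-group, every member of $\operatorname{Irr}(M|\alpha)$ is $p$-special. If $M/N$ is a $p'$-group and $\alpha$ is $M$-invariant, then $\alpha$ has a unique $p$-special extension to $M$. The same holds with $p$ and $p'$ interchanged.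
\item[(S3)] If $H$ is a Hall $p'$-subgroup of $G$ and $\beta\in\operatorname{Irr}(G)$ is $p'$-special, then $\beta_H$ is irreducible, and $\beta\mapsto\beta_H$ is injective on $p'$-special characters.
\end{enumerate}

We use (S3) in the following form: if $\beta$ is $p'$-special, then $\beta^0\in\operatorname{IBr}(G)$, and $\beta\mapsto\beta^0$ is injective on $p'$-special characters. Indeed, if $\beta^0$ were a sum of two Brauer characters, then restriction to the $p'$-group $H$ would write $\beta_H$ as a sum of two ordinary characters; and $\beta^0$ determines $\beta_H$. By the uniqueness in (S1), an element that stabilizes a factorable character of a normal subgroup stabilizes both of its factors. We need two more consequences.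

\begin{enumerate}
\item[(S4)] Let $N\trianglelefteq M$ and let $\nu=\alpha\beta\in\operatorname{Irr}(N)$ be $M$-invariant, with $\alpha$ $p$-special and $\beta$ $p'$-special. If $M/N$ is a $p'$-group and $\hat\alpha$ is the $p$-special extension of $\alpha$ to $M$, then $\operatorname{Irr}(M|\nu)=\{\hat\alpha\beta':\beta'\in\operatorname{Irr}(M|\beta)\}$ and all these $\beta'$ are $p'$-special. If $M/N$ is a $p$-group and $\hat\beta$ is the $p'$-special extension of $\beta$ to $M$, then $\operatorname{Irr}(M|\nu)=\{\alpha'\hat\beta:\alpha'\in\operatorname{Irr}(M|\alpha)\}$ and all these $\alpha'$ are $p$-special. In both cases all members of $\operatorname{Irr}(M|\nu)$ are factorable.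
\item[(S5)] A linear $p$-special character is trivial on $p$-regular elements and is determined, among linear $p$-special characters, by its restriction to a Sylow $p$-subgroup.
\end{enumerate}

For (S4), the members of $\operatorname{Irr}(M|\nu)$ are the irreducible constituents of $\nu^M$. In the first case $\nu^M=(\hat\alpha_N\beta)^M=\hat\alpha\,\beta^M$; the constituents $\beta'$ of $\beta^M$ are $p'$-special by (S2), so the products $\hat\alpha\beta'$ are irreducible by (S1). The second case follows by interchanging $p$ and $p'$. For (S5), such a character has $p$-power order, which gives the first claim. If two of them agree on a Sylow $p$-subgroup, then their quotient has $p$-power order and a kernel of index prime to $p$, so it is trivial.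

The first lemma says that the setting of Theorem~\ref{thm:main} survives descent to an inducing subgroup, and that vertex pairs refine Green vertices.

\begin{lemma}\label{lem:descent}
Let $\chi$ be a lift of $\varphi\in\operatorname{IBr}(G)$.
\begin{enumerate}
\item[(a)] If $T\le G$, $\psi\in\operatorname{Irr}(T)$ and $\psi^G=\chi$, then $\psi^0\in\operatorname{IBr}(T)$, so that $\psi$ is a lift; moreover $(\psi^0)^G=\varphi$, and every vertex pair of $\psi$ is a vertex pair of $\chi$.
\item[(b)] If $p>2$ and $(Q,\delta)$ is a vertex pair of $\chi$, then $Q$ is a vertex of $\varphi$.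
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The induction formula gives $(\psi^0)^G=(\psi^G)^0=\varphi$. If $\psi^0$ were a sum of two Brauer characters, so would be $\varphi$; hence $\psi^0$ is irreducible. If $W\le T$ and $\gamma^T=\psi$, then $\gamma^G=\chi$, which gives the last claim.

(b) Let $W$ and $\gamma=\alpha\beta$ be as in Definition~\ref{def:vertexpair}. By Theorem~\ref{thm:CL}, $\delta=\alpha_Q$ is linear, so $\alpha$ is linear. By (S5) and (S3), $\gamma^0=\beta^0\in\operatorname{IBr}(W)$. The simple $kW$-module $X$ affording $\beta^0$ has dimension $\beta(1)$ prime to $p$, so $Q$ is a vertex of $X$ by (M5). Since $X^G$ affords $(\gamma^G)^0=\varphi$, it is simple, and Lemma~\ref{lem:vertex} applies.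
\end{proof}

To read off from $(Q,\delta)$ how a lift restricts to a normal subgroup $M$, we need to compare $Q$ and $\delta$ with $M$. The subgroup $W$ in Definition~\ref{def:vertexpair} has no given relation to $M$. We therefore construct one inducing pair $(W,\gamma)$ with $M\le W$, for which the comparison is direct, and then use Theorem~\ref{thm:CL} to transfer the result to all vertex pairs.

\begin{lemma}\label{lem:exist}
Let $M\trianglelefteq T$, let $\nu\in\operatorname{Irr}(M)$ be factorable and $T$-invariant, and let $\psi\in\operatorname{Irr}(T|\nu)$. Then there are a subgroup $W$ with $M\le W\le T$ and a factorable $\gamma\in\operatorname{Irr}(W)$ with $\gamma^T=\psi$. In particular, taking $M=1$, every irreducible character of a $p$-solvable group has a vertex pair.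
\end{lemma}

\begin{proof}
Among the pairs $(W,\gamma)$ with $M\le W\le T$, $\gamma\in\operatorname{Irr}(W)$ and $\gamma^T=\psi$, of which $(T,\psi)$ is one, choose one with $|W|$ minimal. Since $\gamma$ is a constituent of $\psi_W$ and $\psi_M$ is a multiple of $\nu$, the restriction $\gamma_M$ is a multiple of $\nu$. Let $K\trianglelefteq W$ be maximal subject to $M\le K$ and all irreducible constituents of $\gamma_K$ being factorable; the subgroup $M$ has these properties. Let $\kappa$ be an irreducible constituent of $\gamma_K$.

The Clifford correspondent of $\gamma$ over $\kappa$ is a character of $W_\kappa\ge K\ge M$ that induces $\gamma$, and hence $\psi$. By minimality $W_\kappa=W$, so $\gamma_K$ is a multiple of $\kappa$. If $K<W$, let $K_1/K$ be a chief factor of $W$; it is a $p$-group or a $p'$-group. All constituents of $\gamma_{K_1}$ lie over $\kappa$, so they are factorable by (S4), against the maximality of $K$. Hence $K=W$ and $\gamma$ is factorable.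
\end{proof}

\begin{proposition}\label{prop:locate}
Let $p>2$, let $M\trianglelefteq G$, and let $\chi\in\operatorname{Irr}(G)$ be a lift that lies over $\nu=\alpha\beta\in\operatorname{Irr}(M)$, with $\alpha$ $p$-special and $\beta$ $p'$-special. Let $T=G_\nu$ and let $\psi\in\operatorname{Irr}(T|\nu)$ be the Clifford correspondent of $\chi$. Then:
\begin{enumerate}
\item[(a)] $\alpha$ is linear;
\item[(b)] every vertex pair $(P,\varepsilon)$ of $\psi$ satisfies $P\cap M\in\operatorname{Syl}_p(M)$ and $\varepsilon_{P\cap M}=\alpha_{P\cap M}$;
\item[(c)] for every vertex pair $(Q,\delta)$ of $\chi$ we have $Q\cap M\in\operatorname{Syl}_p(M)$, and there is $g\in G$ with $\delta_{Q\cap M}=(\alpha^g)_{Q\cap M}$.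
\end{enumerate}
\end{proposition}

\begin{proof}
Take $W$ and $\gamma=\tilde\alpha\tilde\beta$ from Lemma~\ref{lem:exist}, with $\tilde\alpha$ $p$-special and $\tilde\beta$ $p'$-special, and let $P_0\in\operatorname{Syl}_p(W)$. Then $(P_0,\tilde\alpha_{P_0})$ is a vertex pair of $\psi$, and $P_0\cap M\in\operatorname{Syl}_p(M)$ because $M\trianglelefteq W$. By Lemma~\ref{lem:descent}(a), $\psi$ is a lift, so Theorem~\ref{thm:CL} for $T$ shows that $\tilde\alpha$ is linear. Then $\tilde\alpha_M$ is irreducible and $p$-special. If $b$ is an irreducible constituent of $\tilde\beta_M$, then $b$ is $p'$-special and $\tilde\alpha_Mb$ is an irreducible constituent of $\gamma_M$, by (S1). But $\gamma_M$ is a multiple of $\nu$, since $\gamma$ is a constituent of $\psi_W$. So $\tilde\alpha_Mb=\alpha\beta$, and $\tilde\alpha_M=\alpha$ by (S1). This proves (a), and it proves (b) for the pair $(P_0,\varepsilon_0)$ with $\varepsilon_0=\tilde\alpha_{P_0}$.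

For $g\in G$, conjugation gives $P_0^g\cap M=(P_0\cap M)^g\in\operatorname{Syl}_p(M)$ and shows that $\varepsilon_0^g$ agrees with $\alpha^g$ on $P_0^g\cap M$. By Theorem~\ref{thm:CL} for $T$, every vertex pair of $\psi$ is $(P_0,\varepsilon_0)^g$ with $g\in T$, and then $\alpha^g=\alpha$; this is (b). By Lemma~\ref{lem:descent}(a), $(P_0,\varepsilon_0)$ is also a vertex pair of $\chi$, so by Theorem~\ref{thm:CL} for $G$ every vertex pair of $\chi$ is $(P_0,\varepsilon_0)^g$ with $g\in G$; this is (c).
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Fix $p>2$. We argue by induction on $|G|$, assuming the theorem for all $p$-solvable groups of smaller order and all choices of the data. Put $L=L_\varphi(Q,\delta)$; we may assume $L\ne\varnothing$. Replacing $(Q,\delta)$ by a $G$-conjugate changes neither $L$ nor the index $|\mathbf{N}_G(Q):\mathbf{N}_G(Q,\delta)|$.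

\subsection*{The descent}
To compare the members of $L$ inside one proper subgroup, we need one character of a normal subgroup that lies under all of them and is not $G$-invariant. We climb a chief series for as long as the members of $L$ lie over a common invariant character and look one step higher. Let $N\trianglelefteq G$ be maximal such that some $G$-invariant factorable $\nu\in\operatorname{Irr}(N)$ lies under every $\chi\in L$; the subgroup $N=1$ has this property. If $N=G$, then $L=\{\nu\}$ and the inequality holds. So let $N<G$, and let $M/N$ be a chief factor of $G$. Write $\nu=\alpha\beta$ with $\alpha$ $p$-special and $\beta$ $p'$-special. Both factors are $G$-invariant. For $\chi\in L$ the restriction $\chi_N$ is a multiple of $\nu$, so all irreducible constituents of $\chi_M$ lie in $\operatorname{Irr}(M|\nu)$ and are described by (S4).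

In each of the two cases below we find a factorable $\nu_1\in\operatorname{Irr}(M)$ that lies under every $\chi\in L$. By the maximality of $N$, it is not $G$-invariant, so $T:=G_{\nu_1}<G$. For $\chi\in L$ let $\psi_\chi\in\operatorname{Irr}(T|\nu_1)$ be the Clifford correspondent. The map $\chi\mapsto\psi_\chi$ is injective, because $\psi_\chi^G=\chi$. By Lemmas~\ref{lem:descent}(a) and~\ref{lem:exist},
\begin{equation}\label{eq:descent}
\begin{gathered}
\psi_\chi^0\in\operatorname{IBr}(T),\qquad(\psi_\chi^0)^G=\varphi,\\
\psi_\chi\text{ has a vertex pair, and each of them is }G\text{-conjugate to }(Q,\delta);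
\end{gathered}
\end{equation}
the last claim holds by Theorem~\ref{thm:CL}, since vertex pairs of $\psi_\chi$ are vertex pairs of $\chi$.

\subsection*{Case 1: $M/N$ is a $p'$-group}
Here the restriction to $M$ is controlled by $\varphi$.

\emph{The character $\nu_1$.} Let $\hat\alpha$ be the $p$-special extension of $\alpha$ to $M$. For $g\in G$ the character $\hat\alpha^g$ is a $p$-special extension of $\alpha^g=\alpha$, so $\hat\alpha$ is $G$-invariant. It is linear, because $\alpha$ is linear by Proposition~\ref{prop:locate}(a) applied to $N$ and any member of $L$. By (S4), each irreducible constituent of $\chi_M$ with $\chi\in L$ has the form $\hat\alpha\beta'$ with $\beta'$ $p'$-special. By (S5) and (S3), $(\hat\alpha\beta')^0=(\beta')^0\in\operatorname{IBr}(M)$, and this is a constituent of $(\chi_M)^0=\varphi_M$.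

Fix one such constituent $\nu_1=\hat\alpha\beta_1$, for one member of $L$, and put $\theta=\beta_1^0=\nu_1^0$. Let $\chi\in L$ be arbitrary and let $\hat\alpha\beta'$ be a constituent of $\chi_M$. Both $(\beta')^0$ and $\theta$ are irreducible constituents of $\varphi_M$, so $(\beta')^0=\theta^g=(\beta_1^g)^0$ for some $g\in G$, and $\beta'=\beta_1^g$ by (S3). Thus $\chi$ lies over $\hat\alpha\beta_1^g=\nu_1^g$, and hence over $\nu_1$.

\emph{All $\psi_\chi$ lift the same Brauer character.} Since $\hat\alpha$ is invariant, $T=G_{\nu_1}=G_{\beta_1}$ by (S1), and $G_{\beta_1}=G_\theta$ by (S3). So $T$ is also the stabilizer in the Clifford correspondence for Brauer characters over $\theta$. Let $\varphi'$ be the unique member of $\operatorname{IBr}(T|\theta)$ that induces $\varphi$. For $\chi\in L$, the Brauer character $\psi_\chi^0$ lies over $\nu_1^0=\theta$ and induces $\varphi$ by \eqref{eq:descent}, so $\psi_\chi^0=\varphi'$. By Lemma~\ref{lem:vertex}, a vertex of $\varphi'$ is a vertex of $\varphi$, hence a $G$-conjugate of $Q$. Replacing $(Q,\delta)$ by a conjugate, which leaves $L$, $\nu_1$, $T$ and $\varphi'$ unchanged, we may assume that $Q\le T$ and that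 $Q$ is a vertex of $\varphi'$.

\emph{The vertex pairs.} The vertex pairs of $\psi_\chi$ are $G$-conjugate to $(Q,\delta)$ but need not be $T$-conjugate to it, so we must allow the whole $\mathbf{N}_G(Q)$-orbit $\Delta$ of $\delta$. Choose a representative $\varepsilon_O$ of each $\mathbf{N}_T(Q)$-orbit $O\subseteq\Delta$. Let $\chi\in L$ and take a vertex pair of $\psi_\chi$. By Lemma~\ref{lem:descent}(b) for $T$, its first component is a vertex of $\varphi'$, so after conjugating by an element of $T$ the pair has the form $(Q,\varepsilon)$. By \eqref{eq:descent}, $(Q,\varepsilon)=(Q,\delta)^g$ for some $g\in G$; then $g\in\mathbf{N}_G(Q)$ and $\varepsilon\in\Delta$. Conjugating by an element of $\mathbf{N}_T(Q)$, we may take $\varepsilon=\varepsilon_O$ for some $O$, and so $\psi_\chi\in L_{\varphi'}(Q,\varepsilon_O)$.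

\emph{The count.} The inductive hypothesis for $T$, $\varphi'$ and the linear characters $\varepsilon_O$ gives
\[
|L|\le\sum_O|L_{\varphi'}(Q,\varepsilon_O)|\le\sum_O|\mathbf{N}_T(Q):\mathbf{N}_T(Q,\varepsilon_O)|=\sum_O|O|=|\Delta|,
\]
and $|\Delta|=|\mathbf{N}_G(Q):\mathbf{N}_G(Q,\delta)|$.

\subsection*{Case 2: $M/N$ is a $p$-group}
Here the restriction to $M$ is controlled by $\delta$.

\emph{The character $\nu_1$.} Let $\hat\beta$ be the $p'$-special extension of $\beta$ to $M$. It is $G$-invariant, since $\hat\beta^g$ is a $p'$-special extension of $\beta^g=\beta$. Let $\chi\in L$. By (S4), $\chi$ lies over some $\alpha'\hat\beta$ with $\alpha'$ $p$-special. By parts (a) and (c) of Proposition~\ref{prop:locate}, $\alpha'$ is linear, $Q\cap M\in\operatorname{Syl}_p(M)$, and $(\alpha')^g$ agrees with $\delta$ on $Q\cap M$ for some $g\in G$. Also $\chi$ lies over $(\alpha'\hat\beta)^g=(\alpha')^g\hat\beta$. By (S5) there is only one linear $p$-special character $\alpha_1$ of $M$ with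
\begin{equation}\label{eq:alpha1}
(\alpha_1)_{Q\cap M}=\delta_{Q\cap M}.
\end{equation}
So $(\alpha')^g=\alpha_1$ does not depend on $\chi$, and every $\chi\in L$ lies over $\nu_1=\alpha_1\hat\beta$. Since $\hat\beta$ is invariant, $T=G_{\nu_1}=G_{\alpha_1}$ by (S1).

This time $\nu_1^0=\hat\beta^0$ is $G$-invariant while $T<G$, so the Clifford correspondence for Brauer characters does not single out one Brauer character of $T$, and the $\psi_\chi^0$ may differ. In exchange, $T$ is defined by $\delta$, and this pins down the vertex pair.

\emph{All $\psi_\chi$ have vertex pair $(Q,\delta)$.} Let $\chi\in L$ and let $(P,\varepsilon)$ be a vertex pair of $\psi_\chi$. By \eqref{eq:descent}, $(P,\varepsilon)=(Q,\delta)^g$ for some $g\in G$. On the Sylow $p$-subgroup $Q^g\cap M$ of $M$, the character $\delta^g=\varepsilon$ agrees with $\alpha_1$ by Proposition~\ref{prop:locate}(b), and it agrees with $\alpha_1^g$ by conjugating \eqref{eq:alpha1}. By (S5), $\alpha_1^g=\alpha_1$, that is, $g\in T$. Hence $(Q,\delta)=(P,\varepsilon)^{g^{-1}}$ is a $T$-conjugate of a vertex pair of $\psi_\chi$, and so is itself one. In particular $Q\le T$, and $Q$ is a vertex of $\psi_\chi^0$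 by Lemma~\ref{lem:descent}(b). Let $\mathcal{E}$ be the set of $\eta\in\operatorname{IBr}(T)$ with vertex $Q$ and $\eta^G=\varphi$. We have shown that $\psi_\chi\in L_\eta(Q,\delta)$ with $\eta=\psi_\chi^0\in\mathcal{E}$.

\emph{The stabilizer of $\delta$ lies in $T$.} If $x\in\mathbf{N}_G(Q,\delta)$, then conjugating \eqref{eq:alpha1} by $x$ shows that $\alpha_1^x$ agrees with $\delta^x=\delta$ on $(Q\cap M)^x=Q\cap M$. So $\alpha_1^x=\alpha_1$ by the uniqueness of $\alpha_1$, and $x\in T$. Thus $\mathbf{N}_T(Q,\delta)=\mathbf{N}_G(Q,\delta)$.

\emph{The count.} The inductive hypothesis for $T$, each $\eta\in\mathcal{E}$ and $\delta$, together with Proposition~\ref{prop:count}, gives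
\begin{align*}
|L|\le\sum_{\eta\in\mathcal{E}}|L_\eta(Q,\delta)|
&\le|\mathcal{E}|\cdot|\mathbf{N}_T(Q):\mathbf{N}_T(Q,\delta)|\\
&\le|\mathbf{N}_G(Q):\mathbf{N}_T(Q)|\cdot|\mathbf{N}_T(Q):\mathbf{N}_G(Q,\delta)|\\
&=|\mathbf{N}_G(Q):\mathbf{N}_G(Q,\delta)|.
\end{align*}

Since $G$ is $p$-solvable, one of the two cases occurs, and the proof of Theorem~\ref{thm:main} is complete. \qed

\section{The total number of lifts, and sharpness}\label{sec:sharp}

\begin{proof}[Proof of Corollary~\ref{cor:total}]
Let $\chi$ be a lift of $\varphi$. It has a vertex pair by Lemma~\ref{lem:exist}. The first component is a vertex of $\varphi$ by Lemma~\ref{lem:descent}(b), so after conjugation the pair is $(Q,\delta)$. By Theorem~\ref{thm:CL}, $\delta$ is linear and the characters $\delta$ that occur for $\chi$ form one $\mathbf{N}_G(Q)$-orbit. Hence, if $\delta_1,\dots,\delta_t$ represent the $\mathbf{N}_G(Q)$-orbits on the linear characters of $Q$, then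
\begin{equation}\label{eq:partition}
\text{the number of lifts of }\varphi\text{ is }\sum_{i=1}^t|L_\varphi(Q,\delta_i)|.
\end{equation}
By Theorem~\ref{thm:main} the $i$-th term is at most the size of the orbit of $\delta_i$, and these sizes add up to the number $|Q:Q'|$ of linear characters of $Q$.
\end{proof}

The example of Section~\ref{sec:example} is the member $(p,d,r)=(3,2,5)$ of a family in which both bounds are attained. Let $d>1$ divide $p-1$, and let $r\ne p$ be a prime with $r\equiv1\pmod d$. Let $Q$, $R$ and $D$ be cyclic groups of orders $p$, $r$ and $d$, and let $D$ act faithfully on $Q$ and faithfully on $R$, which is possible because $\operatorname{Aut}(Q)$ and $\operatorname{Aut}(R)$ are cyclic of orders $p-1$ and $r-1$. Put $A=Q\times R$, $G=A\rtimes D$ and $H=RD$. Thus $H$ is a Frobenius group of order prime to $p$, and $G=Q\rtimes H$ with $R$ the kernel of the action on $Q$. Fix $1\ne\lambda\in\operatorname{Irr}(R)$, and let $\varphi$ be the inflation to $G$ of $\lambda^H$.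

\begin{proposition}\label{prop:sharp}
With this notation, $\varphi\in\operatorname{IBr}(G)$ has vertex $Q$, and
\[
|L_\varphi(Q,\delta)|=|\mathbf{N}_G(Q):\mathbf{N}_G(Q,\delta)|=
\begin{cases} d&\text{if }1\ne\delta\in\operatorname{Irr}(Q),\\ 1&\text{if }\delta=1.\end{cases}
\]
The number of lifts of $\varphi$ is $p=|Q:Q'|$.
\end{proposition}

\begin{proof}
A nonidentity element of $D$ acts on $Q$ as $x\mapsto x^m$ with $m\not\equiv1\pmod p$, so it fixes no nontrivial character of $Q$; the same argument applies to $R$. Hence $H_\lambda=R$, the conjugates $\lambda^h$ with $h\in D$ are $d$ distinct characters, and $G_\delta=A$ for $1\ne\delta\in\operatorname{Irr}(Q)$. Since $\mathbf{N}_G(Q)=G$, this gives the second equality.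

By the Clifford correspondence $\lambda^H\in\operatorname{Irr}(H)=\operatorname{IBr}(H)$, so $\varphi\in\operatorname{IBr}(G)$. Its degree $d$ is prime to $p$, so its vertex is $Q$ by (M5). The ordinary inflation of $\lambda^H$ is $\chi_0=(1\times\lambda)^G$, and $\chi_0=(1\times\lambda^h)^G$ for all $h\in D$. For any $\delta\in\operatorname{Irr}(Q)$, the characters $\delta\times\lambda^h$ and $1\times\lambda^h$ of $A$ agree on the $p$-regular elements, so $(\delta\times\lambda^h)^G$ reduces to $\chi_0^0=\varphi$ and is a lift of $\varphi$. It has vertex pair $(Q,\delta)$: take $W=A$ and factor $\delta\times\lambda^h=(\delta\times1)(1\times\lambda^h)$.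

If $\delta\ne1$, induction $\operatorname{Irr}(A|\delta)\to\operatorname{Irr}(G|\delta)$ is a bijection, so the $d$ lifts $(\delta\times\lambda^h)^G$ are distinct and $|L_\varphi(Q,\delta)|\ge d$. If $\delta=1$, then $\chi_0\in L_\varphi(Q,1)$. Theorem~\ref{thm:main} gives the opposite inequalities. The $p-1$ nontrivial characters of $Q$ fall into $(p-1)/d$ orbits, so by \eqref{eq:partition} the number of lifts is $\frac{p-1}{d}\cdot d+1=p$.
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}

The conditions on $(Q,\delta)$ in Theorem~\ref{thm:main} exclude nothing of interest: $L_\varphi(Q,\delta)$ is empty if $\delta$ is not linear, by Theorem~\ref{thm:CL}, and if $Q$ is not a vertex of $\varphi$, by Lemma~\ref{lem:descent}(b).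

Section~\ref{sec:modules} uses neither $p$-solvability nor $p>2$. The $p$-solvability of $G$ enters through (S1)--(S3), through Theorem~\ref{thm:CL}, and through the dichotomy for chief factors in Lemma~\ref{lem:exist} and Section~\ref{sec:proof}. The hypothesis $p>2$ enters only through Theorem~\ref{thm:CL}. Its linearity statement is used in Lemma~\ref{lem:descent}(b) and Proposition~\ref{prop:locate}(a), and makes (S5) available; its conjugacy statement is used in Proposition~\ref{prop:locate}(b),(c), in \eqref{eq:descent} and in \eqref{eq:partition}. The following example shows that linearity, and with it Lemma~\ref{lem:descent}(b), fails for $p=2$. It says nothing about the inequality of Theorem~\ref{thm:main} itself.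

\begin{example}\label{ex:two}
Let $p=2$, $G=\operatorname{GL}_2(3)$ and $S=G'=\operatorname{SL}_2(3)$, and let $E\trianglelefteq G$ be the quaternion Sylow $2$-subgroup of $S$, so that $G/E$ is the symmetric group of order $6$. The unique irreducible character of $E$ of degree $2$ is faithful, $2$-special and $G$-invariant. By (S2) it has a unique $2$-special extension $\sigma$ to $S$, which is $G$-invariant by uniqueness. Since $G/S$ is cyclic, $\sigma$ extends to some $\chi\in\operatorname{Irr}(G)$, and $\chi$ is $2$-special by (S2). Taking $W=G$, we see that $(P,\chi_P)$ is a vertex pair of $\chi$, where $P\in\operatorname{Syl}_2(G)$ has order $16$ and $\chi_P$ has degree $2$.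

The character $\chi$ is a lift. The $2$-regular elements of $G$ have order $1$ or $3$; let $x$ have order $3$. The character $\det\sigma$ is trivial, since its order is a power of $2$ and $|S:S'|=3$. Also $x\notin\ker\sigma$, since $\ker\sigma$ meets $E$ trivially and so centralizes $E$, while $x$ does not. Hence the eigenvalues of $x$ are the two primitive cube roots of unity, and $\chi(x)=-1$. As $|G:G'|=2$, the only linear Brauer character of $G$ is trivial, and it is not a constituent of $\chi^0$ because $1$ is not an eigenvalue of $x$. So $\varphi=\chi^0$ is irreducible. Finally, let $\mu$ be a linear character of $S$ of order $3$. Then $\mu^G$ is inflated from the character of degree $2$ of $G/E$ and takes the value $-1$ at elements of order $3$, so $\varphi=(\mu^0)^G$. By (M5) and Lemma~\ref{lem:vertex}, the vertex of $\varphi$ is $E$, of order $8$, and not $P$.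
\end{example}

\begin{thebibliography}{9}

\bibitem{Gaj}
Gajendragadkar, \emph{J. Algebra} \textbf{59} (1979).

\bibitem{ZCJ}
Junwei Zhang, Xuewu Chang and Ping Jin, \emph{Counting lifts of irreducible Brauer characters}, arXiv:2502.05771 (2025).

\end{thebibliography}
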